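
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}


\title{Irreducible modules of finite Morley rank for simple Lie algebras:\\ the hidden field and its twists}

\begin{abstract}
Let $\mathbb K$ be an algebraically closed field of characteristic $p>0$ and let $\mathfrak g$ be a finite-dimensional simple $\mathbb K$-Lie algebra acting definably, faithfully and irreducibly, as a Lie ring, on an elementary abelian $p$-group $V\neq 0$ of finite Morley rank. We prove that $V$ is a finite-dimensional vector space over $\mathbb K$ in such a way that every element of $\mathfrak g$ acts $\mathbb K$-linearly. We also show that the resulting map $\mathfrak g\to\mathfrak{gl}_{\mathbb K}(V)$ need not be $\mathbb K$-linear, for any choice of the vector space structure. Every such $V$ is a tensor product of irreducible linear representations twisted by pairwise distinct automorphisms of $\mathbb K$; conversely, every such product with definable twists occurs; and linearity holds exactly when there is one tensor factor. The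 main step is to show that the ring of endomorphisms commuting with $\mathfrak g$ is infinite. This is done by counting weights over finite subfields of $\mathbb K$: finite Morley rank allows only linearly many, while irreducibility forces exponentially many.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Let $\mathbb K$ be an algebraically closed field of characteristic $p>0$, and let $\mathfrak g$ be a finite-dimensional simple $\mathbb K$-Lie algebra; \emph{simple} means non-abelian with no $\mathbb K$-ideals other than $0$ and $\mathfrak g$. A \emph{Lie ring module} for $\mathfrak g$ is an abelian group $V$ with an additive map $\rho:\mathfrak g\to\operatorname{End}(V)=\operatorname{End}(V,+)$ such that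
\[
\rho([x,y])=\rho(x)\rho(y)-\rho(y)\rho(x)\qquad(x,y\in\mathfrak g).
\]
The scalars of $\mathbb K$ play no role in this definition. They multiply elements of $\mathfrak g$, but $V$ is only a group, and $\rho$ is only additive. The question is how much linear algebra can be recovered when $V$ is ``finite-dimensional'' in the sense of model theory. We assume the following.

\begin{quote}
\textbf{(H)} $\mathbb K$, $\mathfrak g$, $V$ and the action are definable in one structure of finite Morley rank; $V\ne0$ is an elementary abelian $p$-group; $V$ has no definable $\mathfrak g$-invariant subgroup other than $0$ and $V$ (\emph{irreducibility}); and $\rho$ is injective (\emph{faithfulness}).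
\end{quote}

``Definable'' means definable with parameters, interpretable sets being allowed, and $\operatorname{rk}$ denotes Morley rank. A reader from a neighboring area may keep in mind the structure consisting of the field $\mathbb K$ alone: there the definable subsets of $\mathbb K^n$ are the constructible ones and $\operatorname{rk}$ is the dimension. The few facts we need in general are listed in Section~\ref{sec:background}. Faithfulness excludes degenerate cases: the group $\mathbb F_p$ with the zero action is irreducible, and being finite and nonzero it is not a $\mathbb K$-vector space.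

The following problem is taken from \cite{DT}. Prove or disprove:
\begin{enumerate}
\item[(i)] $V$ has a structure of a finite-dimensional $\mathbb K$-vector space compatible with the action, that is, every $\rho(x)$ is $\mathbb K$-linear;
\item[(ii)] for some such compatible structure, $\mathfrak g$ is a $\mathbb K$-Lie subalgebra of $\mathfrak{gl}_{\mathbb K}(V)$, that is, $\rho:\mathfrak g\to\mathfrak{gl}_{\mathbb K}(V)$ is $\mathbb K$-linear as well as bracket-preserving.
\end{enumerate}

Both statements concern one ring. Let $R$ be the unital subring of $\operatorname{End}(V)$ generated by $\rho(\mathfrak g)$, and let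
\[
C=\{c\in\operatorname{End}(V): c\,\rho(x)=\rho(x)\,c\ \text{ for all }x\in\mathfrak g\}=\operatorname{End}_R(V).
\]
Elements of $R$ are definable endomorphisms; elements of $C$ are not assumed to be definable. A compatible $\mathbb K$-structure on $V$ is the same thing as a unital ring homomorphism $\sigma:\mathbb K\to C$. Thus (i) asks whether $C$ contains a copy of $\mathbb K$ over which $V$ has finite dimension, and (ii) asks whether moreover $\rho(\lambda x)=\sigma(\lambda)\rho(x)$ can be achieved.

The hypotheses do not say whether the scalar multiplication of $\mathfrak g$ is definable. For simple $\mathfrak g$ we use only that the Lie ring $(\mathfrak g,+,[\,,\,])$, the group $V$ and the action are definable. The additional hypothesis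
\begin{quote}
\textbf{(S)} the field $\mathbb K$ and the map $\mathbb K\times\mathfrak g\to\mathfrak g$ are definable
\end{quote}
is used only where it is mentioned.

\subsection{What one would guess, and a twist}

The obvious examples are the linear ones: $V=\mathbb K^n$ with an irreducible linear representation $\pi$. Let $F:\lambda\mapsto\lambda^p$ be the Frobenius automorphism, and for $\theta\in\operatorname{Aut}(\mathbb K)$ and a matrix $a$ let $\theta(a)$ be $\theta$ applied to each entry. Then $x\mapsto F(\pi(x))$ is again a Lie ring action on $\mathbb K^n$, and it is not $\mathbb K$-linear in $x$ for the given vector space structure. This is no counterexample to (ii), because the structure on $V$ is ours to choose: for $\lambda * v=\lambda^pv$ the action becomes linear. One twist can always be absorbed.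

Two different twists cannot be absorbed at once. A small example is $p$ odd, $\mathfrak g=\mathfrak{sl}_2(\mathbb K)$, $V=\mathbb K^2\otimes_{\mathbb K}\mathbb K^2$ and
\[
\rho(x)=x\otimes1+1\otimes F(x).
\]
For the matrix unit $E=E_{12}$ we have $\rho(\lambda E)=\lambda\,E\otimes1+\lambda^p\,1\otimes E$. Suppose we know that $C$ consists of the scalars $\mathbb K\cdot1$ only. Then a compatible structure is given by some ring homomorphism $\sigma:\mathbb K\to\mathbb K$, and linearity of $\rho$ would imply
\begin{equation}\label{eq:twoTwists}
\lambda\,E\otimes1+\lambda^p\,1\otimes E=\sigma(\lambda)\,(E\otimes1+1\otimes E)\qquad(\lambda\in\mathbb K).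
\end{equation}
As $E\otimes1$ and $1\otimes E$ are linearly independent, this says $\lambda=\sigma(\lambda)=\lambda^p$ for all $\lambda$, which is false. What needs proof is that $V$ is irreducible \emph{as a group} with operators, not merely as a $\mathbb K$-space, and that $C=\mathbb K\cdot 1$; this is done in Section~\ref{sec:counter}. So (ii) fails. It turns out that this is the only way in which it can fail, and that (i) always holds.

\subsection{Results}

\begin{theorem}\label{thm:linear}
Assume \textup{(H)}. Then $C$ is a definable field acting definably on $V$, $\dim_CV<\infty$, and $C\cong\mathbb K$ as fields. Hence $V$ has a compatible finite-dimensional $\mathbb K$-vector space structure, and \textup{(i)} holds. Under \textup{(S)} the structure can be chosen definable.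
\end{theorem}

\begin{theorem}\label{thm:counter}
Let $n\ge3$ with $p\nmid n$, $\mathfrak g=\mathfrak{sl}_n(\mathbb K)$, $V=\mathbb K^n\otimes_{\mathbb K}\mathbb K^n$ and $\rho(x)=x\otimes1+1\otimes F(x)$. Then $\mathfrak g$ is simple, \textup{(H)} and \textup{(S)} hold in the pure field $\mathbb K$, and $\rho$ is not $\mathbb K$-linear for any compatible $\mathbb K$-structure on $V$. Hence \textup{(ii)} is false, for every $p$ and every $\mathbb K$.
\end{theorem}

For every $p$ one may take $n=p+1$. To describe all modules, let $\theta_1,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$ and let $\pi_j:\mathfrak g\to\mathfrak{gl}_{n_j}(\mathbb K)$ be $\mathbb K$-linear representations. Let $V(\theta,\pi)=\mathbb K^{n_1}\otimes_{\mathbb K}\cdots\otimes_{\mathbb K}\mathbb K^{n_m}$ with the action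
\begin{equation}\label{eq:twisted}
\rho(x)=\sum_{j=1}^m\rho_j(x),\qquad \rho_j(x)=1\otimes\cdots\otimes\theta_j(\pi_j(x))\otimes\cdots\otimes1 ,
\end{equation}
the nontrivial factor standing in position $j$. Applying $\theta_j$ entrywise is a ring automorphism of a matrix ring, so each $\rho_j$ is additive, preserves brackets and satisfies $\rho_j(\lambda x)=\theta_j(\lambda)\rho_j(x)$. The images of different $\rho_j$ commute, so $V(\theta,\pi)$ is a Lie ring module.

\begin{theorem}\label{thm:class}
Let $\mathfrak g$ be a finite-dimensional simple $\mathbb K$-Lie algebra.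
\begin{enumerate}
\item[(a)] Assume \textup{(H)}. Then $V\cong V(\theta,\pi)$ as Lie ring modules, for some $m\ge1$, pairwise distinct $\theta_1=\mathrm{id},\theta_2,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$ and irreducible nonzero $\mathbb K$-linear representations $\pi_j$. Under \textup{(S)} the $\theta_j$ and the isomorphism are definable.
\item[(b)] Conversely, let $\mathbb K$ and pairwise distinct $\theta_1,\dots,\theta_m\in\operatorname{Aut}(\mathbb K)$, $m\ge1$, be definable in a structure of finite Morley rank (for example, distinct powers of $F$ in the pure field), and let the $\pi_j$ be irreducible and nonzero. Then $V(\theta,\pi)$ satisfies \textup{(H)}, and $C=\mathbb K\cdot1$.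
\item[(c)] For modules as in \textup{(b)}, $V(\theta,\pi)\cong V(\theta',\pi')$ as Lie ring modules if and only if $m=m'$ and there are $\psi\in\operatorname{Aut}(\mathbb K)$ and a permutation $s\in S_m$ with $\theta'_j=\psi\theta_{s(j)}$ and $\pi'_j\cong\pi_{s(j)}$ for all $j$.
\item[(d)] Statement \textup{(ii)} holds for $V$ if and only if $m=1$. In particular \textup{(ii)} fails for every simple $\mathfrak g$, for example with $\theta=(\mathrm{id},F)$ and $\pi=(\operatorname{ad},\operatorname{ad})$.
\item[(e)] In \textup{(a)}, $\operatorname{rk}V=\dfrac{\operatorname{rk}\mathfrak g}{\dim\mathfrak g}\prod_jn_j$. Let $\delta$ be the least dimension of an irreducible nonzero $\mathbb K$-linear representation of $\mathfrak g$; then $\delta\ge2$. If $\operatorname{rk}V<\delta^2\,\operatorname{rk}\mathfrak g/\dim\mathfrak g$, then \textup{(ii)} holds. This bound is sharp.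
\end{enumerate}
\end{theorem}

When scalars are definable, (i) does not need simplicity.

\begin{theorem}\label{thm:nonsimple}
Let $\mathfrak g$ be any non-abelian finite-dimensional $\mathbb K$-Lie algebra satisfying \textup{(S)} and acting definably (in one structure of finite Morley rank), faithfully and irreducibly on an elementary abelian $p$-group $V\ne0$. Then $C$ is definably isomorphic to $\mathbb K$ and $\dim_CV<\infty$. So \textup{(i)} holds, with a definable structure.
\end{theorem}

\subsection{Where the difficulty lies}

Section~\ref{sec:counter} proves Theorem~\ref{thm:counter} by direct computation, and Section~\ref{sec:background} collects background for the rest. For the positive results, Schur's lemma gives a division ring $C$, and a short argument shows that $C$ is definable (Section~\ref{sec:C}). If $C$ is infinite, general theorems say that it is an algebraically closed field and that $\dim_CV<\infty$, and linear algebra becomes available. The obstacle is that nothing so far prevents $C$ from being finite, even $C=\mathbb F_p$: the large field $\mathbb K$ sits in $\mathfrak g$ and has no visible trace in $C$. Section~\ref{sec:infinite}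 removes this obstacle. Section~\ref{sec:structure} then compares the two fields $\mathbb K$ and $C$; the isomorphisms $\mathbb K\to C$ that occur in the action give the twists. Section~\ref{sec:class} contains the classification and Section~\ref{sec:nonsimple} the proof of Theorem~\ref{thm:nonsimple}.

\section{The counterexample}\label{sec:counter}

This section is elementary and independent of the later ones. First we record simplicity.

\begin{lemma}\label{lem:sln}
If $n\ge3$ and $p\nmid n$, then $\mathfrak{sl}_n(\mathbb K)$ is simple.
\end{lemma}

\begin{proof}
The algebra is not abelian. Let $I$ be an ideal and $0\ne x\in I$. We first show that $I$ contains some $E_{ij}$ with $i\ne j$.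

Suppose $x_{ji}\ne0$ for some $i\ne j$, and choose $k\ne i,j$. Since $E_{ij}E_{ik}=E_{ik}E_{ij}=0$,
\[
[E_{ij},[E_{ik},x]]=-E_{ij}xE_{ik}-E_{ik}xE_{ij}=-x_{ji}E_{ik}-x_{ki}E_{ij}.
\]
As $[E_{ik},E_{kj}]=E_{ij}$ and $[E_{ij},E_{kj}]=0$, bracketing with $E_{kj}$ on the right gives $-x_{ji}E_{ij}\in I$. If instead $x$ is diagonal, it is not scalar, because a scalar matrix of trace $0$ is $0$ when $p\nmid n$. So $x_{ii}\ne x_{jj}$ for some $i\ne j$, and $[x,E_{ij}]=(x_{ii}-x_{jj})E_{ij}\in I$.

Now $[E_{ij},E_{jk}]=E_{ik}$ and $[E_{ki},E_{ij}]=E_{kj}$ for $k\ne i,j$. So in $E_{ij}\in I$ either index may be replaced by any index different from both. The moves $(i,j)\to(i,k)\to(j,k)\to(j,i)$ also exchange the two indices. Hence every $(a,b)$ with $a\ne b$ is reached: if $a\ne j$, change the first index to $a$ and then the second to $b$; if $a=j$, exchange the indices and then change the second to $b$. Finally $[E_{ab},E_{ba}]=E_{aa}-E_{bb}\in I$, so $I=\mathfrak{sl}_n(\mathbb K)$.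
\end{proof}

The next proposition contains the point of the example. Its proof has two ideas. The operators $\rho(\lambda x)$ and $\lambda\rho(x)$ weigh the two tensor factors differently, so over $\mathbb K$ the factors can be separated. And products of two elements of $\rho(\mathfrak g)$ already produce all $\mathbb K$-multiples of one nonzero operator, so the multiples need not be supplied from outside.

\begin{proposition}\label{prop:Rplus}
Let $n\ge2$ with $p\nmid n$, and let $\mathfrak g=\mathfrak{sl}_n(\mathbb K)$, $V=\mathbb K^n\otimes_{\mathbb K}\mathbb K^n$, $\rho(x)=x\otimes1+1\otimes F(x)$. The additive span $R_+$ of all nonempty products of elements of $\rho(\mathfrak g)$ is $\operatorname{End}_{\mathbb K}(V)$.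
\end{proposition}

\begin{proof}
Clearly $R_+\subseteq\operatorname{End}_{\mathbb K}(V)$.

\emph{Step 1: the $\mathbb K$-span $\mathbb KR_+$ is $\operatorname{End}_{\mathbb K}(V)$.} It is a $\mathbb K$-algebra. For $\lambda\notin\mathbb F_p$,
\[
\rho(\lambda x)-\lambda\rho(x)=(\lambda^p-\lambda)\,1\otimes F(x),
\]
with $\lambda^p-\lambda\ne0$. Taking $x=E_{ij}$, $i\neq j$, we see that $\mathbb KR_+$ contains $1\otimes E_{ij}$, and then also $E_{ij}\otimes1=\rho(E_{ij})-1\otimes E_{ij}$. Since $E_{ij}E_{ji}=E_{ii}$, it contains $M_n(\mathbb K)\otimes1$ and $1\otimes M_n(\mathbb K)$, and these generate $\operatorname{End}_{\mathbb K}(V)$.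

\emph{Step 2: an ideal.} Let $P=\{r\in\operatorname{End}_{\mathbb K}(V):\mathbb Kr\subseteq R_+\}$. This is a $\mathbb K$-subspace. For $s\in R_+$, $r\in P$ and $\lambda\in\mathbb K$ we have $\lambda sr=s(\lambda r)\in R_+$ and $\lambda rs=(\lambda r)s\in R_+$, so $P$ is stable under left and right multiplication by $R_+$, hence by $\mathbb KR_+$. By Step 1, $P$ is a two-sided ideal of $\operatorname{End}_{\mathbb K}(V)$.

\emph{Step 3: the ideal is not zero.} Let $E=E_{12}$. As $E^2=0$,
\[
\rho(\lambda E)\rho(E)=(\lambda\,E\otimes1+\lambda^p\,1\otimes E)(E\otimes1+1\otimes E)=(\lambda+\lambda^p)\,E\otimes E .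
\]
The map $\lambda\mapsto\lambda+\lambda^p$ is onto $\mathbb K$, since $\mathbb K$ is algebraically closed. So $0\ne E\otimes E\in P$. As $\operatorname{End}_{\mathbb K}(V)$ is a simple ring, $P=\operatorname{End}_{\mathbb K}(V)$, and $R_+\supseteq P$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Simplicity is Lemma~\ref{lem:sln}. All data, including the scalar multiplication, are definable in the pure field $\mathbb K$, which has Morley rank $1$, and $V\cong\mathbb K^{n^2}$ is an elementary abelian $p$-group. The map $\rho$ is additive and preserves brackets, as a special case of \eqref{eq:twisted}. It is faithful: $\rho(x)=0$ gives $x\otimes1=-1\otimes F(x)$, an element of $(M_n(\mathbb K)\otimes 1)\cap(1\otimes M_n(\mathbb K))=\mathbb K\cdot1$, so $x$ is a scalar of trace $0$, and $x=0$ because $p\nmid n$.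

By Proposition~\ref{prop:Rplus} an invariant subgroup of $V$ is invariant under $\operatorname{End}_{\mathbb K}(V)$. So $V$ has no invariant subgroups, definable or not, except $0$ and $V$. An element of $C$ commutes with $\operatorname{End}_{\mathbb K}(V)$, in particular with $\mathbb K\cdot1$; so it is $\mathbb K$-linear and central, and $C=\mathbb K\cdot1$. A compatible structure is therefore given by a ring homomorphism $\sigma:\mathbb K\to\mathbb K$. If $\rho$ were linear for it, \eqref{eq:twoTwists} would hold with $E=E_{12}\in\mathfrak{sl}_n(\mathbb K)$, and the linear independence of $E\otimes1$ and $1\otimes E$ would again give $\lambda=\lambda^p$ for all $\lambda\in\mathbb K$, which is false.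
\end{proof}

\begin{remark}\label{rem:sl2}
For $p$ odd, $\mathfrak{sl}_2(\mathbb K)$ is simple as well. Indeed, let $e,h,f$ be the usual basis with $[h,e]=2e$, $[h,f]=-2f$, $[e,f]=h$, and let $0\ne x=ae+bh+cf$ lie in an ideal $I$. Then $[e,x]=-2be+ch$ and $[e,[e,x]]=-2ce$, so $e\in I$ in all cases, and then $h=[e,f]$ and $f=-\frac12[h,f]$ lie in $I$. The proof of Theorem~\ref{thm:counter} then applies for $n=2$ and gives the four-dimensional example of the introduction.
\end{remark}

\section{Background}\label{sec:background}

\subsection{Groups of finite Morley rank}

The following standard facts can be found in \cite[Chs.~4, 5, 8]{BN} and \cite{P}. All groups and fields in them are definable in a structure of finite Morley rank.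

\begin{enumerate}
\item[(F1)] A definable group $G$ has a smallest definable subgroup $G^\circ$ of finite index; $G$ is \emph{connected} if $G=G^\circ$. Definable homomorphic images of connected groups are connected, and a finite sum of connected definable subgroups of an abelian group is connected. A nontrivial connected group is infinite.
\item[(F2)] For definable $H\le G$, $\operatorname{rk}H<\operatorname{rk}G$ if and only if $[G:H]=\infty$. Definable subgroups satisfy the descending chain condition. A proper definable subgroup of a connected group has smaller rank.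
\item[(F3)] (Macintyre 1971; Cherlin 1978) An infinite definable division ring is an algebraically closed, commutative field.
\item[(F4)] A definable vector space $W$ over an infinite definable field $L$ has $\dim_LW\le\operatorname{rk}W$: apply (F2) to $0<Lw_1<Lw_1+Lw_2<\cdots$ for linearly independent $w_i$. Hence if $L_0\subseteq L$ is a definable algebraically closed subfield of a definable field, then $[L:L_0]<\infty$ and so $L_0=L$.
\item[(F5)] $\operatorname{rk}(L^d)=d\,\operatorname{rk}L$. This is used only in Theorem~\ref{thm:class}(e).
\end{enumerate}

We shall use the following consequence of (F1): if $H\le G$ is a connected definable subgroup of an abelian definable group, then $H\le G^\circ$, because the image of $H$ in the finite group $G/G^\circ$ is connected and hence trivial.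

\subsection{Algebra}

\begin{enumerate}
\item[(A1)] In an associative ring of characteristic $p$, $\operatorname{ad}(u^{p^j})=(\operatorname{ad}u)^{p^j}$: left and right multiplication by $u$ commute, so the $p^j$-th power of their difference is the difference of their $p^j$-th powers. If $D$ is a derivation of a Lie algebra in characteristic $p$, so is $D^p$, by the Leibniz formula $D^p[y,z]=\sum_i\binom pi[D^iy,D^{p-i}z]$.
\item[(A2)] (Schur) The endomorphism ring of a simple module is a division ring; for a finite-dimensional simple module of an algebra over an algebraically closed field it consists of scalars.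
\item[(A3)] (Jacobson density) Let $V$ be a simple $R$-module and $C=\operatorname{End}_R(V)$. If $v_1,\dots,v_k\in V$ are $C$-linearly independent and $w_1,\dots,w_k\in V$ are arbitrary, some $r\in R$ satisfies $rv_i=w_i$ for all $i$.
\item[(A4)] (Burnside) Let $k$ be an algebraically closed field and $W\ne0$ a finite-dimensional $k$-space. A unital subalgebra of $\operatorname{End}_k(W)$ without invariant subspaces other than $0$ and $W$ is $\operatorname{End}_k(W)$.
\item[(A5)] (Dedekind) Distinct field homomorphisms $\tau_1,\dots,\tau_m:k\to L$ are $L$-linearly independent functions. Equivalently, the vectors $(\tau_1(\lambda),\dots,\tau_m(\lambda))$, $\lambda\in k$, span $L^m$.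
\end{enumerate}

Throughout, $\Omega$ denotes an algebraic closure of $\mathbb F_p$. Let $k$ be a finite field with $p^N$ elements and $T=\operatorname{Hom}(k,\Omega)$, a set of $N$ embeddings. By (A5) the $\Omega$-algebra homomorphism
\begin{equation}\label{eq:split}
k\otimes_{\mathbb F_p}\Omega\to\Omega^T,\qquad\lambda\otimes\omega\mapsto(\tau(\lambda)\,\omega)_{\tau\in T},
\end{equation}
is onto, and both sides have dimension $N$; so it is an isomorphism. The corresponding primitive idempotents $\iota_\tau$ satisfy $(\lambda\otimes1)\iota_\tau=(1\otimes\tau(\lambda))\iota_\tau$.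

\subsection{Two remarks on $\mathfrak g$}

\begin{lemma}\label{lem:ring}
\textup{(a)} If $\mathfrak g$ is simple, every additive subgroup $I\ne0$ with $[\mathfrak g,I]\subseteq I$ equals $\mathfrak g$.

\textup{(b)} Work in a structure of finite Morley rank. If $\mathfrak g$ is simple with $(\mathfrak g,+,[\,,\,])$ definable, or if $(\mathfrak g,+)$ is definable and \textup{(S)} holds, then $(\mathfrak g,+)$ is connected.
\end{lemma}

\begin{proof}
(a) The additive span $[\mathfrak g,I]$ is a $\mathbb K$-subspace since $\lambda[x,i]=[\lambda x,i]$. It is an ideal since $[\mathfrak g,I]\subseteq I$. It is nonzero, since the center $Z(\mathfrak g)$, a proper ideal, is $0$. So $\mathfrak g=[\mathfrak g,I]\subseteq I$.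

(b) Let $\mathfrak g$ be simple. As $\mathfrak g$ is infinite, $\mathfrak g^\circ\neq0$. For $x\in\mathfrak g$ the image $\operatorname{ad}x(\mathfrak g^\circ)$ is connected, hence contained in $\mathfrak g^\circ$, and (a) gives $\mathfrak g^\circ=\mathfrak g$. Under (S), $\lambda\mathfrak g^\circ$ is connected for each $\lambda\in\mathbb K$, so $\lambda\mathfrak g^\circ\subseteq\mathfrak g^\circ$. Then $\mathfrak g/\mathfrak g^\circ$ is a finite vector space over an infinite field, hence $0$.
\end{proof}

\section{The ring $C$ is definable}\label{sec:C}

In this section and the next, $\mathfrak g\ne0$ is any finite-dimensional $\mathbb K$-Lie algebra with $(\mathfrak g,+)$ definable and connected, acting definably, faithfully and irreducibly on an elementary abelian $p$-group $V\ne0$ of finite Morley rank. By Lemma~\ref{lem:ring}(b) this covers all the theorems.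

Irreducibility speaks only about definable subgroups, whereas Schur's lemma and density need an abstractly simple module. The bridge is that a finite sum of images $r\rho(\mathfrak g)v$ is definable and connected, so that a sum of maximal rank absorbs all others. The same finite sum will make $C$ definable, because an element of $C$ is determined by its value at one vector $v$, and a finite amount of data suffices to write down its graph.

\begin{lemma}\label{lem:simple}
\textup{(a)} For each $v\neq0$ in $V$ there are $r_1,\dots,r_k\in R$ with $V=\sum_ir_i\rho(\mathfrak g)v$. Consequently $V$ is connected and infinite, and is simple as an abstract $R$-module.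

\textup{(b)} $C$ is a definable division ring acting definably on $V$.
\end{lemma}

\begin{proof}
(a) The subgroup $\{v:\rho(\mathfrak g)v=0\}$ is definable and invariant, and it is not $V$ by faithfulness; so it is $0$. Let $v\ne0$. Then $\rho(\mathfrak g)v$, the image of $\mathfrak g$ under $x\mapsto\rho(x)v$, is a nonzero connected definable subgroup. Among the finite sums $\sum r_i\rho(\mathfrak g)v$ with $r_i\in R$, which are definable and connected, let $U$ have maximal rank. For every $r\in R$ the group $U+r\rho(\mathfrak g)v$ is connected of the same rank as $U$, so it equals $U$ by (F2). With $r=1$ we get $U\ne0$; with $r=\rho(x)r_i$ we get $\rho(x)U\subseteq U$. So $U=V$ by irreducibility. An $R$-submodule containing $v$ contains $U=V$; as $v\ne0$ was arbitrary, $V$ is simple.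

(b) $C$ is a division ring by (A2). Fix $v\neq0$ and $r_1,\dots,r_k$ as in (a). For $w\in V$ let
\[
\Gamma_w=\Big\{\Big(\sum_ir_i\rho(x_i)v,\ \sum_ir_i\rho(x_i)w\Big):x_1,\dots,x_k\in\mathfrak g\Big\}\le V^2 .
\]
This is a uniformly definable family of subgroups, and each $\Gamma_w$ projects onto the first coordinate. Let $W$ be the set of those $w$ for which $\Gamma_w$ is the graph of a map $f_w$ that commutes with all $\rho(x)$ and satisfies $f_w(v)=w$. These are definable conditions, so $W$ is definable. If $w\in W$, then $f_w$ is additive because $\Gamma_w$ is a subgroup, so $f_w\in C$. Conversely, let $c\in C$ and $w=cv$. Then $\Gamma_w$ is contained in the graph of $c$ and projects onto $V$, so it is the graph of $c$; hence $w\in W$ and $f_w=c$. Thus $w\mapsto f_w$ is a bijection $W\to C$ with inverse $c\mapsto cv$, and $(w,u)\mapsto f_w(u)$ is definable. The ring operations of $C$ correspond to $w+w'$ and $f_w(w')$ on $W$.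
\end{proof}

\section{The ring $C$ is infinite}\label{sec:infinite}

\subsection{The idea in the smallest case}\label{sec:warmup}

Let $p$ be odd, $\mathfrak g=\mathfrak{sl}_2(\mathbb K)$ with basis $e,h,f$ as in Remark~\ref{rem:sl2}, and suppose that $C=\mathbb F_p$. We look for a contradiction. Fix $N\ge1$, $q=p^N$ and $\mathbb F_q\subseteq\mathbb K$. For $\lambda\in\mathbb F_q$ let $\eta(\lambda)=\rho(\lambda h)$; these operators commute.

\emph{They can be diagonalized.} By (A1), $[\eta(\lambda)^q,\rho(y)]=\rho((\operatorname{ad}\lambda h)^qy)$. The operator $\operatorname{ad}\lambda h$ is diagonalizable and its eigenvalues $0,\pm2\lambda$ lie in $\mathbb F_q$, so $(\operatorname{ad}\lambda h)^q=\operatorname{ad}\lambda h$, and $\gamma=\eta(\lambda)^q-\eta(\lambda)$ commutes with $\rho(\mathfrak g)$. So $\gamma\in C=\mathbb F_p$. Iterating, $\eta(\lambda)^{q^j}=\eta(\lambda)+j\gamma$ and $\eta(\lambda)^{q^p}=\eta(\lambda)$. Hence on $\tilde V=V\otimes_{\mathbb F_p}\Omega$ the $\eta(\lambda)$, $\lambda\in\mathbb F_q$, are simultaneously diagonalizable, with ``weights'' $w:\mathbb F_q\to\Omega$.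

\emph{There are few weights.} The ring $E$ generated by the $\eta(\lambda)$ is a finite product of finite fields, each of degree at most $pN$. Each factor has an idempotent that cuts off an infinite definable direct summand of $V$, so there are at most $\operatorname{rk}V$ factors. A weight extends to a ring homomorphism $E\to\Omega$, so there are at most $\operatorname{rk}V\cdot pN$ weights: \emph{linearly} many in $N$.

\emph{There are many weights.} The Lie ring $\mathfrak g\otimes_{\mathbb F_p}\Omega$ is the direct sum of $N$ commuting ideals $\iota_\tau(\mathfrak g\otimes\Omega)$, one for each embedding $\tau:\mathbb F_q\to\Omega$. In the ideal belonging to $\tau$, elements of $\iota_\tau(\mathbb Ke\otimes\Omega)$ shift weights by $2\tau$ and elements of $\iota_\tau(\mathbb Kf\otimes\Omega)$ shift them by $-2\tau$; these two subspaces and their brackets span the ideal. As $C=\mathbb F_p$, the module $\tilde V$ is simple (Step~3 of the general proof below). Therefore no nonzero vector is killed by a whole ideal $\iota_\tau(\mathfrak g\otimes\Omega)$: such vectors form a submodule, which is proper by faithfulness. So for each $\tau$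 every weight vector can be moved by $2\tau$ or by $-2\tau$. Doing this for the elements of an arbitrary subset $S$ of $\operatorname{Hom}(\mathbb F_q,\Omega)$, we reach a weight $w_0+\sum_{\tau\in S}(\pm2)\tau$. By Dedekind these are $2^N$ different weights, \emph{exponentially} many.

So $2^N\le\operatorname{rk}V\cdot pN$ for all $N$, which is absurd.

In general three things are missing. There may be no $h\in\mathfrak g$ such that $\operatorname{ad}h$ is nonzero and diagonalizable with eigenvalues in $\mathbb F_p$; we shall construct a \emph{derivation} with this property out of $p$-th powers, and realize its multiples by elements of $R$ rather than of $\rho(\mathfrak g)$. The field $C$ may be larger than $\mathbb F_p$, and then $\tilde V$ is not simple, but a sum of boundedly many simple pieces. And the ideal generated by the root spaces, which replaces $\mathfrak g$, must be identified.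

\subsection{A toral derivation and its lift}

\begin{lemma}\label{lem:toral}
Assume $Z(\mathfrak g)=0$. There are $x\in\mathfrak g$, integers $k\ge0$, $r\ge1$ and $a_0,\dots,a_{r-1}\in\mathbb K$ such that, with $D=\operatorname{ad}x$,
\[
H=\sum_{i<r}a_iD^{p^{k+i}}
\]
is a nonzero $\mathbb K$-linear derivation of $\mathfrak g$ which is diagonalizable with eigenvalues in $\mathbb F_p$. In particular $H^p=H$.
\end{lemma}

\begin{proof}
A nonzero nilpotent Lie algebra has nonzero center, so $\mathfrak g$ is not nilpotent, and by Engel's theorem there is $x$ with $D=\operatorname{ad}x$ not nilpotent. Let $D=D_s+D_n$ be the Jordan decomposition and choose $k$ with $p^k\ge\dim\mathfrak g$. As $D_s$ and $D_n$ commute, $E_0:=D^{p^k}=D_s^{p^k}$, which is diagonalizable and nonzero. Its eigenvalues have no reason to lie in $\mathbb F_p$; we correct this by an additive polynomial.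

Let $\gamma_1,\dots,\gamma_r$ be an $\mathbb F_p$-basis of the $\mathbb F_p$-span of the eigenvalues of $E_0$; $r\ge1$. Consider the $\mathbb K$-linear map
\[
\mathbb K^r\to\mathbb K^r,\qquad(a_0,\dots,a_{r-1})\mapsto(f(\gamma_1),\dots,f(\gamma_r)),\qquad f=\sum_{i<r}a_iX^{p^i}.
\]
If $f$ vanishes at all $\gamma_j$, then by additivity it vanishes at $p^r$ points; its degree is at most $p^{r-1}$, so $f=0$. The map is injective, hence bijective, and we may choose $f$ with $f(\gamma_1)=1$ and $f(\gamma_j)=0$ for $j>1$.

Then $H=f(E_0)$ has the form stated, and it is a derivation by (A1). It is diagonalizable. On the eigenspace of $E_0$ for $\sum_jc_j\gamma_j$ with $c_j\in\mathbb F_p$, it acts as $f(\sum c_j\gamma_j)=c_1\in\mathbb F_p$. Some eigenvalue has $c_1\ne0$, since otherwise $\gamma_1$ would not be in the span; so $H\neq0$.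
\end{proof}

Write $\mathfrak g=\bigoplus_{a\in\mathbb F_p}\mathfrak g_a$ for the eigenspace decomposition of $H$. As $H$ is a derivation, $[\mathfrak g_a,\mathfrak g_b]\subseteq\mathfrak g_{a+b}$. Put
\begin{equation}\label{eq:I}
I=\sum_{a\ne0}\mathfrak g_a+\sum_{a\ne0}[\mathfrak g_a,\mathfrak g_{-a}].
\end{equation}
This is a $\mathbb K$-subspace, nonzero since $H\ne0$, and it is an ideal. Indeed $\mathfrak g_0$ normalizes each summand, by the Jacobi identity. For $b\neq0$ and $a\ne0$, the space $[\mathfrak g_b,\mathfrak g_a]$ lies in $\mathfrak g_{a+b}$ if $a+b\ne0$ and is one of the summands if $a+b=0$; and $[\mathfrak g_b,[\mathfrak g_a,\mathfrak g_{-a}]]\subseteq[\mathfrak g_b,\mathfrak g_0]\subseteq\mathfrak g_b$.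

\begin{lemma}\label{lem:lift}
With $x,D,k,r,a_i,H$ as in Lemma~\ref{lem:toral}, put, for $\lambda\in\mathbb K$,
\[
\eta(\lambda)=\sum_{i<r}\rho\big((\lambda a_i)^{1/p^{k+i}}x\big)^{p^{k+i}}\in R .
\]
The $\eta(\lambda)$ commute pairwise, and
\begin{equation}\label{eq:lift}
[\eta(\lambda),\rho(y)]=\rho(\lambda Hy)\qquad(\lambda\in\mathbb K,\ y\in\mathfrak g).
\end{equation}
\end{lemma}

\begin{proof}
The operators $\rho(\mu x)$, $\mu\in\mathbb K$, commute, hence so do the $\eta(\lambda)$. By (A1), $[\rho(\mu x)^{p^j},\rho(y)]=\rho((\operatorname{ad}\mu x)^{p^j}y)=\rho(\mu^{p^j}D^{p^j}y)$. Taking $j=k+i$ and $\mu=(\lambda a_i)^{1/p^j}$ we get $\rho(\lambda a_iD^{p^{k+i}}y)$, and summation over $i$ gives \eqref{eq:lift}.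
\end{proof}

Here we used that $\mathbb K$ is perfect: raising to a $p^j$-th power twists the scalar, and the root undoes the twist. The simpler element $\rho(x)^{p^j}$ cannot be multiplied by scalars, since $V$ has none yet.

\subsection{Counting weights}

\begin{proposition}\label{prop:infinite}
$C$ is infinite. Consequently $L:=C$ is a definable algebraically closed field of characteristic $p$, $\dim_LV<\infty$, and $\rho(\mathfrak g)\subseteq\mathfrak{gl}_L(V)$.
\end{proposition}

\begin{proof}
The second sentence follows from the first by Lemma~\ref{lem:simple}(b), (F3) and (F4); the characteristic is $p$ since $pV=0$.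

If $Z(\mathfrak g)\ne0$, then $\rho(Z(\mathfrak g))\subseteq C$, and this set is infinite because $Z(\mathfrak g)$ is a $\mathbb K$-subspace and $\rho$ is injective. So assume $Z(\mathfrak g)=0$, and let $H$, $I$, $\eta$ be as above. Suppose that $C$ is finite. By Wedderburn's little theorem it is a field, with $p^c$ elements, say. Let $M\ge1$ be arbitrary, and put $N=cM$, $q=p^N$, $\mathbb F_q\subseteq\mathbb K$ and $Q=q^p=p^{pN}$.

\smallskip
\emph{Step 1: $\eta(\lambda)^Q=\eta(\lambda)$ for $\lambda\in\mathbb F_q$.} By (A1) and \eqref{eq:lift},
\[
[\eta(\lambda)^q,\rho(y)]=\rho(\lambda^qH^qy)=\rho(\lambda Hy)=[\eta(\lambda),\rho(y)],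
\]
so $\gamma:=\eta(\lambda)^q-\eta(\lambda)\in C$. We have $\gamma^q=\gamma$, because $c$ divides $N$. Since $\gamma$ commutes with $\eta(\lambda)\in R$, induction gives $\eta(\lambda)^{q^j}=\eta(\lambda)+j\gamma$: the $q$-th power of the right-hand side is $\eta(\lambda)+\gamma+j\gamma$. Now put $j=p$.

\smallskip
Let $\tilde V=V\otimes_{\mathbb F_p}\Omega$. A \emph{weight} is a function $w:\mathbb F_q\to\Omega$ such that some $u\ne0$ in $\tilde V$ satisfies $(\eta(\lambda)\otimes1)u=w(\lambda)u$ for all $\lambda\in\mathbb F_q$; such a $u$ is a \emph{weight vector}.

\smallskip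
\emph{Step 2: there are at most $\operatorname{rk}V\cdot pN$ weights.} Let $E\subseteq R$ be the unital subring generated by $\eta(\mathbb F_q)$. It is commutative of characteristic $p$ and generated by finitely many elements satisfying $e^Q=e$. So $E$ is finite, and $e^Q=e$ for all $e\in E$, as $e\mapsto e^Q$ is a ring endomorphism. In particular $E$ is reduced, and $E\cong\prod_{i=1}^t\mathbb F_{p^{d_i}}$ with $d_i\le pN$, each factor being contained in $\mathbb F_Q$. The primitive idempotents $e_i$ of $E$ are nonzero definable endomorphisms, and $V=\bigoplus_ie_iV$. Each $e_iV$ is a nonzero image of the connected group $V$, hence connected and infinite. By (F2), applied to $0<e_1V<e_1V\oplus e_2V<\cdots$, we get $t\le\operatorname{rk}V$.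

A weight vector of weight $w$ is an eigenvector of all of $E$, and gives a unital ring homomorphism $\chi:E\to\Omega$ with $\chi(\eta(\lambda))=w(\lambda)$. So $\chi$ determines $w$. The number of unital ring homomorphisms $E\to\Omega$ is $\sum_id_i\le\operatorname{rk}V\cdot pN$.

\smallskip
\emph{Step 3: $\tilde V$ is a sum of $c$ simple modules.} The ring $B=C\otimes_{\mathbb F_p}\Omega\cong\Omega^c$ (see \eqref{eq:split}) acts on $\tilde V$ and commutes with $R\otimes\Omega$. Let $\varepsilon_1,\dots,\varepsilon_c$ be its primitive idempotents and $U_j=\varepsilon_j\tilde V$, so that $\tilde V=\bigoplus_jU_j$. We claim that each $U_j$ is a simple $R\otimes\Omega$-module.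

Let $(v_i)$ be a $C$-basis of $V$. Then $\tilde V$ is $B$-free on the elements $v_i\otimes1$, and $\varepsilon_jB=\Omega\varepsilon_j$, so $U_j=\bigoplus_i\Omega\,\varepsilon_j(v_i\otimes1)$ is nonzero. Let $0\ne u=\sum_i\omega_i\varepsilon_j(v_i\otimes1)$ be a finite sum with, say, $\omega_1\neq0$, and let $v\in V$. By density (A3), which applies by Lemma~\ref{lem:simple}(a), there is $r\in R$ with $rv_1=v$ and $rv_i=0$ for the other $i$ in the sum. Then $(r\otimes\omega_1^{-1})u=\varepsilon_j(v\otimes1)$. These elements span $U_j$ over $\Omega$, so $u$ generates $U_j$.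

\smallskip
\emph{Step 4: $\mathfrak g\otimes\Omega$ has $N$ special ideals.} Let $\tilde{\mathfrak g}=\mathfrak g\otimes_{\mathbb F_p}\Omega$ and let $\tilde\rho:\tilde{\mathfrak g}\to\operatorname{End}_\Omega(\tilde V)$ be the $\Omega$-linear extension of $\rho$, a Lie homomorphism. It is injective: if the $\omega_i$ are $\mathbb F_p$-independent and $\sum_i\rho(y_i)v\otimes\omega_i=0$ for all $v\in V$, then all $\rho(y_i)$ are $0$, hence all $y_i$.

The bracket of $\tilde{\mathfrak g}$ is bilinear over $A_q=\mathbb F_q\otimes_{\mathbb F_p}\Omega\cong\Omega^T$, where $T=\operatorname{Hom}(\mathbb F_q,\Omega)$ and $|T|=N$. With the idempotents $\iota_\tau$ of \eqref{eq:split} put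
\[
I_\tau=\iota_\tau(I\otimes\Omega),\qquad Y_{\tau,a}=\iota_\tau(\mathfrak g_a\otimes\Omega)\qquad(\tau\in T,\ a\in\mathbb F_p).
\]
\begin{itemize}
\item $I_\tau$ is an ideal of $\tilde{\mathfrak g}$. It is nonzero, since $I\otimes\Omega$ is a nonzero free $A_q$-module.
\item Since $\iota_\tau[y,z]=[\iota_\tau y,\iota_\tau z]$, \eqref{eq:I} gives
\begin{equation}\label{eq:Itau}
I_\tau=\sum_{a\ne0}Y_{\tau,a}+\sum_{a\ne0}[Y_{\tau,a},Y_{\tau,-a}].
\end{equation}
\item For $y\in Y_{\tau,a}$ and $\lambda\in\mathbb F_q$ we have $(\lambda H\otimes1)y=a(\lambda\otimes1)y=a\,\tau(\lambda)y$. So \eqref{eq:lift}, extended $\Omega$-linearly, reads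
\[
[\eta(\lambda)\otimes1,\tilde\rho(y)]=a\,\tau(\lambda)\,\tilde\rho(y).
\]
\end{itemize}
By the last point, $\tilde\rho(y)$ with $y\in Y_{\tau,a}$ sends a weight vector of weight $w$ to $0$ or to a weight vector of weight $w+a\tau$.

\smallskip
\emph{Step 5: there are at least $2^M$ weights.} As $\tilde\rho$ is injective, each of the $N$ ideals $I_\tau$ acts nontrivially on at least one of the $c$ modules $U_j$. So there is $U=U_j$ such that
\[
A=\{\tau\in T:\tilde\rho(I_\tau)U\ne0\}\quad\text{has at least } N/c=M\text{ elements}.
\]
Let $\tau\in A$. The set $\{u\in U:\tilde\rho(I_\tau)u=0\}$ is an $\Omega$-subspace, it is $\tilde{\mathfrak g}$-invariant because $I_\tau$ is an ideal, and it is not $U$. By Step~3 it is $0$. Hence, by \eqref{eq:Itau}, for every $u\in U\setminus\{0\}$ and $\tau\in A$ there are $a\ne0$ and $y\in Y_{\tau,a}$ with $\tilde\rho(y)u\ne0$.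

The finitely many commuting operators $\eta(\lambda)\otimes1$, $\lambda\in\mathbb F_q$, preserve $U$ and are annihilated by the polynomial $X^Q-X$, which has $Q$ distinct roots in $\Omega$. So they are simultaneously diagonalizable on $U$, and $U$ contains a weight vector, of weight $w_0$, say. Given $S\subseteq A$, apply the previous paragraph successively to the elements of $S$. This produces a weight
\[
w_0+\sum_{\tau\in S}a_\tau\tau,\qquad a_\tau\in\mathbb F_p^\times,
\]
where the $a_\tau$ may depend on $S$. By (A5) the set $S$ can be recovered from this function, $w_0$ being fixed, as the set of $\tau$ with nonzero coefficient. So different $S$ give different weights.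

\smallskip
Steps 2 and 5 give $2^M\le\operatorname{rk}V\cdot pcM$ for every $M\ge1$. This is absurd.
\end{proof}

\section{Comparing $\mathbb K$ and $C$}\label{sec:structure}

Now let $\mathfrak g$ be simple and assume (H). Let $d=\dim_{\mathbb K}\mathfrak g$, let $e_1,\dots,e_d$ be a $\mathbb K$-basis of $\mathfrak g$, and let $L=C$ be the field of Proposition~\ref{prop:infinite}. Fix an $L$-basis of $V$ and put $N=\dim_LV$; then $\operatorname{End}_L(V)=M_N(L)$, and $\rho:\mathfrak g\to M_N(L)$ is definable. Let $G$ be the $L$-span of $\rho(\mathfrak g)$; it is an $L$-Lie algebra of finite dimension.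

We do not know any relation between the fields $\mathbb K$ and $L$, so we extend scalars over the only field that they certainly share, the prime field. The ring $\mathbb K\otimes_{\mathbb F_p}L$ is very large, but simplicity of $\mathfrak g$ shows that $G\cong\mathfrak g\otimes_{\mathbb K}B'$ for a quotient $B'$ of this ring which is finite-dimensional over $L$. The algebra $B'$ records all ways in which $\mathbb K$ acts through $L$. It has no nonzero nilpotent elements because $\mathbb K$ is perfect, so it is a product of copies of $L$, one for each embedding $\mathbb K\to L$ that occurs. Definability makes these embeddings surjective.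

\begin{proposition}\label{prop:structure}
There are pairwise distinct field isomorphisms $\sigma_1,\dots,\sigma_m:\mathbb K\to L$, $m\ge1$, and a decomposition $G=\bigoplus_{j=1}^mG_j$ into pairwise commuting $L$-ideals such that, with $\rho_j=\operatorname{pr}_j\circ\rho$, each $\rho_j:\mathfrak g\to G_j$ is a definable bijective homomorphism of Lie rings with
\[
\rho_j(\lambda x)=\sigma_j(\lambda)\rho_j(x),
\]
and $(\rho_j(e_i))_{i\le d}$ is an $L$-basis of $G_j$. The maps $\sigma_j\sigma_1^{-1}$ are definable. Under \textup{(S)} the $\sigma_j$ are definable.
\end{proposition}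

\begin{proof}
Let $A=\mathbb K\otimes_{\mathbb F_p}L$. The map $\rho$ extends to a surjective homomorphism of $L$-Lie algebras $\mathfrak g\otimes_{\mathbb F_p}L=\mathfrak g\otimes_{\mathbb K}A\to G$; let $J$ be its kernel.

\emph{The kernel is $\mathfrak g\otimes_{\mathbb K}\mathfrak a$ for an ideal $\mathfrak a$ of $A$.} Let $\mathcal M\subseteq\operatorname{End}_{\mathbb K}(\mathfrak g)$ be the additive span of all nonempty products of maps $\operatorname{ad}y$, $y\in\mathfrak g$. It is a $\mathbb K$-subspace since $\lambda\operatorname{ad}y=\operatorname{ad}\lambda y$. A subspace of $\mathfrak g$ invariant under $\mathcal M$ is an ideal, so (A4) gives $\mathcal M+\mathbb K1=\operatorname{End}_{\mathbb K}(\mathfrak g)$. As $\mathcal M$ is a nonzero two-sided ideal of this simple algebra, $\mathcal M=\operatorname{End}_{\mathbb K}(\mathfrak g)\cong M_d(\mathbb K)$.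

Now $J$ is an $L$-subspace and is stable under all $\operatorname{ad}(y\otimes1)$. So it is stable under $\mathcal M\otimes_{\mathbb F_p}L=M_d(\mathbb K)\otimes_{\mathbb F_p}L=M_d(A)$ acting on $\mathfrak g\otimes_{\mathbb K}A=A^d$. Using the matrix units of $M_d(A)$ we see that $J=\mathfrak a^d$ with $\mathfrak a=\{a\in A:e_1\otimes a\in J\}$, an ideal of $A$. That is, $J=\mathfrak g\otimes_{\mathbb K}\mathfrak a$.

Therefore $G\cong\mathfrak g\otimes_{\mathbb K}B'$ with $B'=A/\mathfrak a$, and $\rho(x)$ corresponds to $x\otimes1$. Here $B'$ is a commutative $L$-algebra, nonzero since $G\neq0$, and of finite dimension since $\dim_LG=d\dim_LB'$. It is spanned over $L$ by $\varphi(\mathbb K)$, where $\varphi:\mathbb K\to B'$ is the unital ring homomorphism induced by $\lambda\mapsto\lambda\otimes1$.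

\emph{The algebra $B'$ is $L^m$.} As $L$ is algebraically closed, $B'=\prod_{j=1}^mB_j$ with $B_j=L\oplus\mathfrak m_j$ local and $\mathfrak m_j$ nilpotent. Choose $s$ such that $b^{p^s}=0$ for all $b\in\mathfrak m_j$ and all $j$. Let $\varphi_j:\mathbb K\to B_j$ be the components of $\varphi$. For $\lambda\in\mathbb K$ write $\varphi_j(\lambda^{1/p^s})=\ell+b$ with $\ell\in L$, $b\in\mathfrak m_j$. Then $\varphi_j(\lambda)=(\ell+b)^{p^s}=\ell^{p^s}\in L$. Since $B_j$ is spanned over $L$ by $\varphi_j(\mathbb K)$, we get $B_j=L$. So $\sigma_j:=\varphi_j$ is a field embedding $\mathbb K\to L$. The $\sigma_j$ are pairwise distinct, since otherwise $\varphi(\mathbb K)$ would lie in a proper subspace of $L^m$ where two coordinates agree.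

Accordingly $G=\bigoplus_jG_j$ with pairwise commuting ideals $G_j\cong\mathfrak g\otimes_{\mathbb K,\sigma_j}L$. The element $\rho_j(x)$ corresponds to $x\otimes1$, so $\rho_j$ is a Lie ring homomorphism with $\rho_j(\lambda x)=\sigma_j(\lambda)\rho_j(x)$, and $(\rho_j(e_i))_i$ is an $L$-basis of $G_j$. Hence $\rho_j$ is injective and $\rho_j(\mathfrak g)=\bigoplus_i\sigma_j(\mathbb K)\rho_j(e_i)$.

\emph{Each $\sigma_j$ is onto.} The projection $\operatorname{pr}_j$ is an $L$-linear map between subspaces of $M_N(L)$, so it is definable, and so is $\rho_j$. Hence
\[
\sigma_j(\mathbb K)=\{\mu\in L:\mu\,\rho_j(e_1)\in\rho_j(\mathfrak g)\}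
\]
is a definable subfield of $L$, algebraically closed because it is isomorphic to $\mathbb K$. By (F4), $\sigma_j(\mathbb K)=L$. So $\rho_j(\mathfrak g)=G_j$.

\emph{Definability.} We have $\sigma_j\sigma_1^{-1}(\mu)=\mu'$ if and only if $\rho_j\big(\rho_1^{-1}(\mu\,\rho_1(e_1))\big)=\mu'\rho_j(e_1)$, since $\rho_1^{-1}(\mu\rho_1(e_1))=\sigma_1^{-1}(\mu)e_1$. Under (S), $\sigma_j(\lambda)=\mu$ if and only if $\rho_j(\lambda e_1)=\mu\rho_j(e_1)$.
\end{proof}

\begin{remark}
Perfectness matters in the second part of the proof: a nonzero derivation $\partial$ of a field $k$ gives the ring homomorphism $\lambda\mapsto\lambda+\partial(\lambda)\epsilon$ from $k$ to $k[\epsilon]$, $\epsilon^2=0$, which does not take values in $k$. A perfect field of characteristic $p$ has no such $\partial$, since $\partial(\lambda^p)=0$.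
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
By Lemma~\ref{lem:simple} and Proposition~\ref{prop:infinite}, $C=L$ is a definable field acting definably on $V$ with $\dim_LV<\infty$, and $\sigma_1:\mathbb K\to L$ is an isomorphism by Proposition~\ref{prop:structure}. Put $\lambda\cdot v=\sigma_1(\lambda)v$. This is a finite-dimensional $\mathbb K$-vector space structure on $V$, and every $\rho(x)$ is linear because it commutes with $C$. Under (S) it is definable, because $\sigma_1$ is.
\end{proof}

\section{Classification}\label{sec:class}

We prove Theorem~\ref{thm:class} part by part. Put $d=\dim\mathfrak g$.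

\subsection{Part (a): decomposition}

Assume (H) and use Proposition~\ref{prop:structure}. Identify $L$ with $\mathbb K$ via $\sigma_1$ and put $\theta_j=\sigma_1^{-1}\sigma_j$. These are pairwise distinct automorphisms of $\mathbb K$, $\theta_1=\mathrm{id}$, and $\rho_j(\lambda x)=\theta_j(\lambda)\rho_j(x)$. Let $R_j$ be the unital $\mathbb K$-subalgebra of $\operatorname{End}_{\mathbb K}(V)$ generated by $G_j$. The $R_j$ commute with each other, and $V$ is simple over the algebra that they generate, since this algebra contains $R$ and $V$ is already simple over $R$.

Let $W_1$ be a simple $R_1$-submodule of $V$ and let $R'$ be the unital algebra generated by $R_2,\dots,R_m$. The subspace $\sum_{r\in R'}rW_1$ is invariant under $R_1$ and $R'$, so it is $V$; each $rW_1$ is $0$ or isomorphic to $W_1$. Hence $V$ is a direct sum of copies of $W_1$, and by Schur's lemma the evaluation map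
\[
W_1\otimes_{\mathbb K}\operatorname{Hom}_{R_1}(W_1,V)\to V
\]
is an isomorphism, where $R_1$ acts on the first factor and $R'$ on the second. The second factor is a simple $R'$-module, because a submodule $X$ of it yields the submodule $W_1\otimes X$ of $V$. So the argument can be repeated with the second factor and the commuting images of $R_2,\dots,R_m$, and by induction on $m$
\[
V\cong W_1\otimes\cdots\otimes W_m ,
\]
with $G_j$ acting on the $j$-th factor only, irreducibly, and not as $0$, since $0\neq G_j\subseteq\mathfrak{gl}(V)$.

Choose bases of the $W_j$ and put $n_j=\dim W_j$. Then $\rho_j$ induces a Lie ring homomorphism $\psi_j:\mathfrak g\to\mathfrak{gl}_{n_j}(\mathbb K)$ with $\psi_j(\lambda x)=\theta_j(\lambda)\psi_j(x)$. Hence $\pi_j=\theta_j^{-1}\circ\psi_j$ is a nonzero $\mathbb K$-linear representation. By (A4), $\psi_j(\mathfrak g)$ generates $M_{n_j}(\mathbb K)$ as a unital $\mathbb K$-algebra. Applying $\theta_j^{-1}$ entrywise, so does $\pi_j(\mathfrak g)$; hence $\pi_j$ is irreducible. Now $V\cong V(\theta,\pi)$ by \eqref{eq:twisted}. Under (S), the $\sigma_j$ are definable, hence so are the $\theta_j$ and the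 $\mathbb K$-structure on $V$; the isomorphism is $\mathbb K$-linear, hence definable. \qed

\subsection{Part (b): all twisted tensor products with definable twists are irreducible}

Identify $\mathfrak g$ with $\mathbb K^d$; then all data are definable and (S) holds. The difficulty is the same as in Section~\ref{sec:counter}: invariant $\mathbb K$-subspaces are easily excluded, but an invariant subgroup need not be a subspace. For general $\mathfrak g$ we do not have the nilpotent matrix $E$. Instead we take a minimal nonzero invariant definable subgroup $U$ and apply to \emph{it} the results of Sections~\ref{sec:C} and~\ref{sec:infinite}.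

Put $G_j=\rho_j(\mathfrak g)$. It is a $\mathbb K$-subspace, since $\mu\rho_j(x)=\rho_j(\theta_j^{-1}(\mu)x)$. The kernel of $\rho_j$ is an additive subgroup stable under $\operatorname{ad}\mathfrak g$ and different from $\mathfrak g$, so it is $0$ by Lemma~\ref{lem:ring}(a). Thus $G_j\cong\mathfrak g$ as Lie rings, and $G_j$ has trivial center and $\mathbb K$-dimension $d$. The $G_j$ commute pairwise, so their sum is direct: if $\sum_jg_j=0$ with $g_j\in G_j$, then $g_j=-\sum_{i\ne j}g_i$ commutes with $G_j$, so $g_j=0$. In particular $\rho$ is faithful.

By (A5) the vectors $(\theta_1(\lambda),\dots,\theta_m(\lambda))$ span $\mathbb K^m$. So for each $x$ the $\mathbb K$-span of $\{\rho(\lambda x)=\sum_j\theta_j(\lambda)\rho_j(x):\lambda\in\mathbb K\}$ contains every $\rho_j(x)$; in particular the $\mathbb K$-span of $\rho(\mathfrak g)$ is $\bigoplus_jG_j$. By (A4), $\pi_j(\mathfrak g)$, hence also $\theta_j(\pi_j(\mathfrak g))$, generates $M_{n_j}(\mathbb K)$ as a unital $\mathbb K$-algebra. Therefore $\rho(\mathfrak g)$ generates $\operatorname{End}_{\mathbb K}(V)$ as a unital $\mathbb K$-algebra. Two consequences: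
\begin{itemize}
\item[($\alpha$)] $V$ has no invariant $\mathbb K$-subspace except $0$ and $V$; in particular the invariant subspace $\{v:\rho(\mathfrak g)v=0\}$, which is not $V$, is $0$.
\item[($\beta$)] The centralizer of $\mathbb K1$ in $C$ is $\mathbb K1$: an element of it is $\mathbb K$-linear and commutes with $\rho(\mathfrak g)$, hence with $\operatorname{End}_{\mathbb K}(V)$.
\end{itemize}
So far the definability of the $\theta_j$ has not been used.

By (F2) every nonzero definable invariant subgroup of $V$ contains a minimal one. So let $U$ be a minimal nonzero definable invariant subgroup; we show that $U=V$. The elements $x$ acting as $0$ on $U$ form an additive subgroup stable under $\operatorname{ad}\mathfrak g$. If it were nonzero, it would be $\mathfrak g$ by Lemma~\ref{lem:ring}(a), against ($\alpha$). So $\mathfrak g$ acts faithfully on $U$, and irreducibly by minimality. By Lemma~\ref{lem:simple} and Proposition~\ref{prop:infinite}, $U$ is an infinite simple $R$-module and $L'=\operatorname{End}_R(U)$ is an algebraically closed field.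

The subgroup $\sum_{\lambda\ne0}\lambda U$ is an invariant $\mathbb K$-subspace, so it is $V$ by ($\alpha$). Each $\lambda U$ with $\lambda\ne0$ is isomorphic to $U$ as an $R$-module, since $\lambda\in C$. So $V$ is a sum of simple modules isomorphic to $U$, and hence the direct sum of some of the $\lambda U$. Their number $s$ is at most $\operatorname{rk}V$ by (F2), as they are definable and infinite. Thus $C\cong M_s(L')$.

The center $Z(C)\cong L'$ commutes with $\mathbb K1\subseteq C$, so $Z(C)\subseteq\mathbb K1$ by ($\beta$). On the other hand $\mathbb K1$ lies in $C$, which has dimension $s^2$ over $Z(C)$. So $\mathbb K1$ is a finite extension of the algebraically closed field $Z(C)$, and $\mathbb K1=Z(C)$. Then the centralizer of $\mathbb K1$ in $C$ is all of $C$, and ($\beta$) gives $C=\mathbb K1$. So $C$ is commutative, $s=1$, and $V=\lambda U$ for some $\lambda\ne0$. Hence $U=\lambda^{-1}V=V$, and $V$ is irreducible. \qed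

\subsection{Part (c): isomorphisms}

($\Leftarrow$) Applying $\psi\in\operatorname{Aut}(\mathbb K)$ to the coordinates with respect to the standard tensor basis is an isomorphism of Lie ring modules $V(\theta,\pi)\to V(\psi\theta,\pi)$, where $\psi\theta=(\psi\theta_1,\dots,\psi\theta_m)$: it turns the matrix of $\rho(x)$ into its image under $\psi$. Permuting the tensor factors does not change the isomorphism type. If a matrix $a$ satisfies $a\pi_ja^{-1}=\pi_j'$, then $\theta_j(a)$ conjugates $\theta_j\circ\pi_j$ to $\theta_j\circ\pi'_j$.

($\Rightarrow$) Let $f:V(\theta,\pi)\to V(\theta',\pi')$ be an isomorphism. It conjugates $C=\mathbb K1$ onto $C'=\mathbb K1$, so there is $\psi\in\operatorname{Aut}(\mathbb K)$ with $f(\lambda v)=\psi(\lambda)f(v)$. The isomorphism $V(\theta,\pi)\to V(\psi\theta,\pi)$ just described is also $\psi$-semilinear. Composing $f$ with its inverse, we may replace $\theta$ by $\psi\theta$ and assume that $f$ is $\mathbb K$-linear. (From here on definability of the twists is not used.) For $x\ne0$ and all $\lambda\in\mathbb K$,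
\[
\sum_j\theta_j(\lambda)\,f\rho_j(x)f^{-1}=\sum_j\theta'_j(\lambda)\,\rho'_j(x),
\]
and all the operators $f\rho_j(x)f^{-1}$, $\rho'_j(x)$ are nonzero, since the $\rho_j$ and $\rho_j'$ are injective by Lemma~\ref{lem:ring}(a). Comparing matrix entries and using (A5), we get $\{\theta_j\}=\{\theta'_j\}$, so $m=m'$, and after renumbering $\theta_j=\theta_j'$ and $f\rho_jf^{-1}=\rho'_j$ for all $j$. In matrix form, $\rho_j$ is a direct sum of copies of $\theta_j\circ\pi_j$, and likewise for $\rho_j'$. Applying $\theta_j^{-1}$ to the entries of all matrices, including that of $f$, we see that a direct sum of copies of $\pi_j$ is isomorphic to a direct sum of copies of $\pi'_j$. By Jordan--H\"older, $\pi_j\cong\pi'_j$. \qed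

\subsection{Part (d): when (ii) holds}

We first check that $m$ depends only on $V$: in (a), in (b) and in Proposition~\ref{prop:structure} the $C$-span of $\rho(\mathfrak g)$ has dimension $md$ over $C$. In Proposition~\ref{prop:structure} this span is $G=\bigoplus_{j=1}^mG_j$ with $\dim_CG_j=d$. In (b) it is $\bigoplus_jG_j$ as well, because $C=\mathbb K1$. Finally, let $V$ satisfy (H) and let $V\cong V(\theta,\pi)$ be any isomorphism as in (a). Then ($\beta$) holds, since its proof does not use definability of the twists, and $C$ is commutative by Theorem~\ref{thm:linear}; so again $C=\mathbb K1$, and the span is $\bigoplus_jG_j$. We may therefore use the notation of Proposition~\ref{prop:structure}.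

If $m=1$, then $\rho=\rho_1$ is linear for the structure given by $\sigma_1$. Conversely, let a unital ring homomorphism $\sigma:\mathbb K\to C=L$ satisfy $\rho(\lambda x)=\sigma(\lambda)\rho(x)$. For $x\ne0$,
\[
\sum_j(\sigma_j(\lambda)-\sigma(\lambda))\,\rho_j(x)=0\qquad(\lambda\in\mathbb K),
\]
where $0\ne\rho_j(x)\in G_j$ and the sum of the $G_j$ is direct. So $\sigma_j=\sigma$ for all $j$. As the $\sigma_j$ are distinct, $m=1$.

The adjoint representation of a simple Lie algebra is irreducible and nonzero, and $F\neq\mathrm{id}$. So (b), with $\theta=(\mathrm{id},F)$ and $\pi=(\operatorname{ad},\operatorname{ad})$ in the pure field $\mathbb K$, yields for every $\mathfrak g$ a module with $m=2$, for which (ii) fails. \qed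

\subsection{Part (e): ranks}

The map $\rho_1:\mathfrak g\to G_1\cong L^d$ is a definable bijection, so $\operatorname{rk}\mathfrak g=d\operatorname{rk}L$ by (F5). Also $\operatorname{rk}V=\dim_LV\cdot\operatorname{rk}L=\operatorname{rk}L\cdot\prod_jn_j$. This is the rank formula. A one-dimensional representation vanishes on $[\mathfrak g,\mathfrak g]=\mathfrak g$, so $\delta\ge2$. If $m\ge2$, then $\prod_jn_j\ge\delta^m\ge\delta^2$, and $\operatorname{rk}V\ge\delta^2\operatorname{rk}\mathfrak g/\dim\mathfrak g$. So the stated inequality forces $m=1$, and (ii) holds by (d). The bound is sharp: in the pure field take $\theta=(\mathrm{id},F)$ and $\pi_1=\pi_2$ of dimension $\delta$. Then $\operatorname{rk}\mathfrak g=\dim\mathfrak g$ and $\operatorname{rk}V=\delta^2$, and (ii) fails by (b) and (d). \qed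

\begin{remark}[The twists]
If the ambient structure is the pure field $\mathbb K$ and (S) holds, the $\theta_j$ are integer powers of $F$. Indeed, by quantifier elimination, for a definable automorphism $\theta$ there is $s\ge0$ such that $F^s\theta$ agrees with a rational function $f$ on a cofinite set. Then $f(XY)=f(X)f(Y)$ and $f(X+Y)=f(X)+f(Y)$ hold identically. By the first identity the finite set of zeros and poles of $f$ in $\mathbb K^\times$ is invariant under multiplication by almost all elements of $\mathbb K^\times$, so it is empty; hence $f=\kappa X^e$ with $\kappa^2=\kappa\neq0$, that is, $f=X^e$ with $e\in\mathbb Z$. In the second identity $e<0$ is impossible, because the left side would have a pole along $X=-Y$ and the right side would not; $e=0$ would give $1=2$; and if $e=p^le'$ with $p\nmid e'>1$, the expansion of $(X^{p^l}+Y^{p^l})^{e'}$ contains the term $e'X^{p^l(e'-1)}Y^{p^l}$. So $e=p^l$. The set where the additive maps $F^s\theta$ and $F^l$ agree is a cofinite subgroup of $\mathbb K$, hence $\mathbb K$ itself, and $\theta=F^{l-s}$. In a general structure of finite Morley rank we claim only that the $\theta_j$ are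 definable under (S), not that they are powers of $F$.
\end{remark}

\section{Lie algebras that are not simple}\label{sec:nonsimple}

Without simplicity the kernel computation of Section~\ref{sec:structure} is not available. Instead we look at how $\mathbb K$ moves a single line of $\mathfrak g$, chosen among brackets. Since $\lambda\mu[x,y]=[\lambda x,\mu y]$, multiplication by $\lambda$ can be carried out on the left argument of the bracket, and $\rho(\lambda x)$ ranges in a finite-dimensional $L$-space.

\begin{proof}[Proof of Theorem~\ref{thm:nonsimple}]
By Lemma~\ref{lem:ring}(b) the group $(\mathfrak g,+)$ is connected. So Lemma~\ref{lem:simple} and Proposition~\ref{prop:infinite} apply: $L=C$ is a definable algebraically closed field, $\dim_LV<\infty$, and $\rho:\mathfrak g\to\mathfrak{gl}_L(V)$ is definable. It remains to find a definable isomorphism $\mathbb K\to L$.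

Pick $x,y\in\mathfrak g$ with $[x,y]\neq0$ and let $\phi:\mathbb K\to\mathfrak{gl}_L(V)$, $\phi(\mu)=\rho(\mu[x,y])$. It is additive, definable by (S), and $\phi(1)\ne0$ by faithfulness. For a function $\chi:\mathbb K\to\mathfrak{gl}_L(V)$ put $(T_\lambda\chi)(\mu)=\chi(\lambda\mu)$. Let $(b_i)$ be an $L$-basis of $\mathfrak{gl}_L(V)$ with coordinate forms $\ell_i$. Then
\[
(T_\lambda\phi)(\mu)=[\rho(\lambda x),\rho(\mu y)]=\sum_i\ell_i(\rho(\lambda x))\,[b_i,\rho(\mu y)] .
\]
So all $T_\lambda\phi$ lie in the $L$-span of the finitely many functions $\mu\mapsto[b_i,\rho(\mu y)]$. Let $\Phi\neq0$ be the $L$-span of $\{T_\lambda\phi:\lambda\in\mathbb K\}$. It is a finite-dimensional $L$-space of definable additive functions, stable under the $L$-linear operators $T_\lambda$, as $T_\lambda T_{\lambda'}=T_{\lambda\lambda'}$. Since the members of $\Phi$ are additive, $T_{\lambda+\lambda'}=T_\lambda+T_{\lambda'}$ on $\Phi$. So $\lambda\mapsto T_\lambda|_\Phi$ is a unital ring homomorphism $\mathbb K\to\operatorname{End}_L(\Phi)$.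

The commuting operators $T_\lambda$ have a common eigenvector $\chi\ne0$ in $\Phi$, because $L$ is algebraically closed. So $T_\lambda\chi=\sigma(\lambda)\chi$ with a unital ring homomorphism $\sigma:\mathbb K\to L$, which is injective. Evaluation at $1$ gives $\chi(\lambda)=\sigma(\lambda)\chi(1)$. Hence $\chi(1)\ne0$, and $\sigma$ is definable because $\chi$ is. Its image is a definable algebraically closed subfield of $L$, so $\sigma(\mathbb K)=L$ by (F4). Thus $\sigma$ is a definable isomorphism $\mathbb K\to C$, and $\lambda\cdot v=\sigma(\lambda)v$ is a definable compatible structure of finite dimension.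
\end{proof}

\begin{remark}
If $\mathfrak g\ne0$ is abelian and otherwise as in Section~\ref{sec:C}, then Sections~\ref{sec:C} and~\ref{sec:infinite} still provide a definable algebraically closed field $L$ over which $V$ is finite-dimensional and the action is linear. We make no claim that $L\cong\mathbb K$ in that case; the proof above needs a nonzero bracket.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BN} Borovik and Nesin, \emph{Groups of Finite Morley Rank}, OUP, 1994.

\bibitem{DT} Adrien Deloro and Jules Tindzogho Ntsiri, \emph{Simple Lie rings of Morley rank $4$}, arXiv:2309.12465 (2023).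

\bibitem{P} Poizat, \emph{Stable Groups}, AMS, 2001.

\end{thebibliography}

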